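\title{Vertex deletion and the Ramsey numbers of connected graphs}

\begin{abstract}
How much can the Ramsey number of a graph drop when one vertex is deleted? We show that it can drop by an unbounded factor even when the remaining graph is connected: for every large $N$ there is a connected graph $H$ on $N$ vertices with $r(H)=O(N\log N)$ such that adding a vertex adjacent to all of $H$ multiplies the Ramsey number by at least $c\log N/(\log\log N)^3$. In the other direction, adding a vertex to a graph $H$ of degeneracy $d\ge1$ multiplies the Ramsey number by at most $2(d+1)\le 4\log r(H)+4$, so the example is optimal up to the factor $(\log\log N)^3$ among graphs whose Ramsey number is polynomially bounded. The graph $H$ is a clique glued to a subdivided cubic expander. The main tool is a lemma that finds, in a large graph of independence number at most $t$, a subgraph in which paths of length $O(\log^2t)$ survive the deletion of many vertices.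
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{Ramsey number} $r(G)$ of a graph $G$ is the least $N$ such that every coloring of the edges of $K_N$ in red and blue contains a monochromatic copy of $G$; copies are subgraphs, not necessarily induced. For a vertex $v$ of $G$, let $H=G\setminus\{v\}$ be the graph obtained by deleting $v$ and the edges at $v$. Then $r(H)\le r(G)$, and we ask how large the ratio $r(G)/r(H)$ can be. For a given $H$ the largest $G$ is the \emph{cone} $K_1\vee H$, which consists of $H$ and a new vertex, the \emph{apex}, adjacent to every vertex of $H$. So the question is about $r(K_1\vee H)/r(H)$.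

Throughout, logarithms have base $2$, $|G|$ is the number of vertices of $G$, and $\alpha(G)$ and $\chi(G)$ are its independence number and chromatic number. ``Large'' means larger than an absolute constant.

Let $|G|=n+1$. Conlon, Fox and Sudakov proved that $r(G)\le 2n\cdot r(H)$, and this was improved to $r(G)\le C'\sqrt{n\log n}\cdot r(H)$ with an absolute constant $C'$. In the other direction, for every $n\ge16$ there is an $(n+1)$-vertex graph $G$ with $r(G)>\frac13n\log n$ and a vertex whose deletion leaves a graph $H$ with $r(H)=n$. In that construction, and in its known variants, $H$ has many small components: it is, for instance, a small clique together with many isolated vertices, or a disjoint union of many copies of $K_k$. The next lemma shows why small components help.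

\begin{lemma}\label{lem:chi}
If $J$ is a connected graph, then $r(J)\ge(\chi(J)-1)(|J|-1)+1$.
\end{lemma}

\begin{proof}
Take $\chi(J)-1$ disjoint blocks of $|J|-1$ vertices each, and color the edges inside blocks blue and the edges between blocks red. Every blue component has fewer than $|J|$ vertices, and the red graph has chromatic number less than $\chi(J)$.
\end{proof}

We also recall the bound of Erd\H{o}s and Szekeres, $r(K_a,K_b)\le\binom{a+b-2}{a-1}$, where $r(K_a,K_b)$ is the least $N$ such that every coloring of $K_N$ contains a red $K_a$ or a blue $K_b$. We use it in the following form: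
\begin{equation}\label{eq:ES}
\begin{array}{l}
\text{a graph on at least }\binom{a+b-2}{a-1}\text{ vertices has an independent set of size }a\\
\text{or a clique of size }b;\text{ in particular }r(K_a)\le 4^a.
\end{array}
\end{equation}

\begin{example}\label{ex:isolated}
Let $n\ge16$ and $k=\lfloor\frac12\log n\rfloor$, and let $H$ consist of $K_k$ and $n-k$ isolated vertices. Since $n\ge4^k$, every coloring of $K_n$ contains a monochromatic $K_k$, and the other $n-k$ vertices complete it to a copy of $H$. Thus $r(H)=n$. The cone $K_1\vee H$ is connected, with $n+1$ vertices and chromatic number $k+1$, so $r(K_1\vee H)\ge kn+1>\frac13n\log n$ by Lemma~\ref{lem:chi}. (We used $\lfloor x/2\rfloor\ge x/3$ for $x\ge4$: the left side is $2$ on $[4,6)$ and exceeds $x/2-1\ge x/3$ for $x\ge6$.)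
\end{example}

In this example the apex does one thing: it makes the graph connected, and a connected graph pays the factor $\chi-1$ of Lemma~\ref{lem:chi}. If $H$ is already connected, with $n\ge2$ vertices and $\chi(H)=\chi$, then $H$ pays that factor too. The lemma gives $(\chi-1)(n-1)+1$ for $H$ and $\chi n+1$ for the cone, and these differ by a factor of at most $\frac{\chi}{\chi-1}\cdot\frac n{n-1}\le4$. On this evidence alone one might guess that the ratio is bounded for connected $H$. The following conjecture, posed in \cite{Wig}, says the opposite.

\begin{quote}
\emph{There are graphs $G_1,G_2,\dots$ and vertices $v_i\in V(G_i)$ such that every $H_i=G_i\setminus\{v_i\}$ is connected and $r(G_i)/r(H_i)\to\infty$ as $i\to\infty$.}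
\end{quote}

We prove the conjecture in a quantitative form.

\begin{theorem}\label{thm:main}
There are constants $c,C>0$ and $N_0$ such that for every $N\ge N_0$ there is a connected graph $H$ on $N$ vertices with
\[
r(H)\le CN\log N\qquad\text{and}\qquad r(K_1\vee H)\ge c\,\frac{\log N}{(\log\log N)^3}\,r(H).
\]
\end{theorem}

The cones over these graphs, with $v$ the apex, form the family that the conjecture asks for. The second result limits the ratio. The \emph{degeneracy} of a graph is the largest minimum degree of a nonempty subgraph.

\begin{theorem}\label{thm:upper}
Let $G$ be a graph, $v\in V(G)$ and $H=G\setminus\{v\}$, where $H$ has at least one edge and may or may not be connected. Let $d$ be the degeneracy of $H$. Then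
\[
r(G)\le2(d+1)\,r(H)\le(4\log r(H)+4)\,r(H).
\]
\end{theorem}

If $r(H)\le|H|^a$, the ratio $r(G)/r(H)$ is therefore at most $4a\log|H|+4$. The graphs of Theorem~\ref{thm:main} satisfy $r(H)\le N^2$ for large $N$, so that theorem is optimal up to the factor $(\log\log N)^3$ among graphs with polynomially bounded Ramsey number. In terms of degeneracy, the same construction shows that the factor $2(d+1)$ is sharp up to a factor of order $\log^3d$.

\begin{theorem}\label{thm:degen}
There is a constant $c>0$ such that for every large $d$ there are infinitely many connected graphs $H$ of degeneracy $d$ with $r(K_1\vee H)/r(H)\ge c\,d/\log^3d$.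
\end{theorem}

The graph $H$ of Theorem~\ref{thm:main} is a clique on about $k\approx\frac1{16}\log N$ vertices glued at one vertex to a sparse connected graph $E$ that carries almost all of the vertices. Lemma~\ref{lem:chi} forces $r(H)$ to be at least about $kN$. We have to show that $r(H)$ is no larger than a constant times this, while $r(K_1\vee H)$ is almost $k^2N$. The lower bound for the cone (Section~\ref{sec:blowup}) comes from a coloring with about $k^2/\log k$ blocks in place of $k$; it needs $E$ to keep a large component after many vertices are deleted. The upper bound for $H$ (Section~\ref{sec:rH}) needs $E$ to appear in every graph that has independence number $O(k)$ and $O(k|E|)$ vertices. A subdivided expander (Section~\ref{sec:H}) has both properties; the second is proved in Sections~\ref{sec:paths} and~\ref{sec:embed}. We begin with Theorem~\ref{thm:upper}, which tells us what to aim for.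

\section{The degeneracy bound}\label{sec:degen}

If $H$ has degeneracy $d$, every nonempty subgraph has a vertex of degree at most $d$. Removing such vertices one at a time and reversing the order of removal gives an ordering of $V(H)$ in which each vertex has at most $d$ earlier neighbors. Such a graph can be embedded greedily wherever few edges have the wrong color, and a coloring without a monochromatic cone has a large region of this kind.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
\emph{First inequality.} Since $G\subseteq K_1\vee H$, we may assume $G=K_1\vee H$. Let $n=|H|$ and $r=r(H)\ge n$, and consider a coloring of $K_{N_1}$ with no monochromatic $G$. Fix a vertex $u$. After swapping colors if necessary, its red neighborhood $A$ has $|A|\ge(N_1-1)/2$. There is no red $H$ in $A$, since with $u$ it would form a red $G$. Suppose that some $u'\in A$ had $r$ blue neighbors in $A$. They would contain a monochromatic $H$, which is blue because it lies in $A$, and with $u'$ it would form a blue $G$. So every vertex of $A$ has at most $r-1$ blue neighbors in $A$.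

Try to embed $H$ in the red graph on $A$, vertex by vertex in the ordering above. The image of the next vertex must avoid the at most $n-1$ vertices already used and the blue neighbors of the images of its at most $d$ earlier neighbors, so at most $n-1+d(r-1)$ vertices are forbidden. The embedding must fail, hence $|A|\le n-1+d(r-1)$ and $N_1\le2|A|+1\le2n-1+2d(r-1)$. Therefore $r(G)\le2n+2d(r-1)\le2(d+1)r$.

\emph{Second inequality.} We show that
\begin{equation}\label{eq:expdeg}
r(H)\ge2^{(d-1)/2},
\end{equation}
which gives $d\le2\log r(H)+1$ and $2(d+1)\le4\log r(H)+4$. Let $J\subseteq H$ have minimum degree $d$. As $H$ has an edge, $d\ge1$, so $J$ has $m\ge2$ vertices, and it has at least $dm/2$ edges. Let $N_2<2^{(d-1)/2}$ be a positive integer and color $K_{N_2}$ uniformly at random. There are at most $N_2^m$ injective maps $V(J)\to V(K_{N_2})$, and each gives a monochromatic copy with probability at most $2\cdot2^{-dm/2}$. The expected number of monochromatic copies is at most $2(N_22^{-d/2})^m<2\cdot2^{-m/2}\le1$, so some coloring has none, and $r(H)\ge r(J)>N_2$. If \eqref{eq:expdeg} failed we could take $N_2=r(H)$, which is absurd.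
\end{proof}

Since $d\le n-1$, the first inequality contains the bound $r(G)\le2n\cdot r(H)$. It also shows that families of bounded degeneracy, such as trees ($d=1$, ratio at most $4$), cycles and graphs of bounded degree, cannot prove the conjecture: $H$ must have a dense part. By \eqref{eq:expdeg}, that part has degeneracy $O(\log N)$ if $r(H)$ is to stay polynomial in $N=|H|$. A clique of logarithmic size is the simplest choice.

\section{Blowing up a triangle-free graph}\label{sec:blowup}

Suppose that $H$ contains $K_k$. The coloring of Lemma~\ref{lem:chi} has no blue edge between blocks, and then $k$ blocks already contain a red $K_k$. To use more blocks we must make some pairs of blocks blue. The blue graph may then become connected and contain $H$. But a blue copy of the cone needs a blue $H$ inside the blue neighborhood of a single vertex, and if the pattern of blue pairs has no triangle, every such neighborhood falls apart when one block is removed. The property of $H$ that exploits this is the following. For an integer $m\ge1$, call a graph $E$ \emph{$m$-robust} if for every $X\subseteq V(E)$ with $|X|<m$ the graph $E-X$ has a component with more than $m$ vertices.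

\begin{example}\label{ex:C5}
The $4$-cycle $C_4$ is $2$-robust, since deleting a vertex leaves a path on three vertices. Let $H$ be a $4$-cycle and a triangle sharing one vertex. Take blocks $A_1,\dots,A_5$ of size $2$, arranged cyclically; color edges inside blocks and between consecutive blocks blue, and all other edges red (Figure~\ref{fig:C5}). A red triangle would meet three blocks, no two of them consecutive, which is impossible in a $5$-cycle; so there is no red $H$. There is a blue $H$: take a $4$-cycle in the blue clique $A_1\cup A_2$ and join a vertex of $A_2$ to the two vertices of $A_3$. But there is no blue cone. If $A_1=\{v,v'\}$, the blue neighborhood of $v$ is $\{v'\}\cup A_2\cup A_5$, and since all edges between $A_2$ and $A_5$ are red, the blue graph on it is a pair of triangles sharing $v'$, which has no $4$-cycle. So this coloring of $K_{10}$ tells $H$ from $K_1\vee H$. Had three blocks been pairwise blue, they would form a blue $K_6$, which contains the cone over $C_4$.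
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\foreach \i/\a in {1/90,2/18,3/-54,4/-126,5/162}{\coordinate (c\i) at (\a:2); \node at (\a:2.85) {$A_{\i}$};}
\foreach \i/\j in {1/2,2/3,3/4,4/5,5/1}{\draw[blue,line width=2pt] (c\i)--(c\j);}
\foreach \i/\j in {1/3,1/4,2/4,2/5,3/5}{\draw[red,dashed] (c\i)--(c\j);}
\foreach \i in {1,2,5}{\filldraw[fill=gray!25] (c\i) circle (0.5);}
\foreach \i in {3,4}{\filldraw[fill=white] (c\i) circle (0.5);}
\foreach \i in {1,...,5}{\draw[blue,thick] ([xshift=-2.2mm]c\i)--([xshift=2.2mm]c\i); \fill ([xshift=-2.2mm]c\i) circle (1.8pt); \fill ([xshift=2.2mm]c\i) circle (1.8pt);}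
\end{tikzpicture}
\caption{A coloring of $K_{10}$ with five blocks of size $2$. Edges inside a block are blue; a solid line means that all edges between two blocks are blue, a dashed line that all are red. The blue neighborhood of a vertex of $A_1$ lies in the shaded blocks, and without $A_1$ it splits into $A_2$ and $A_5$.}\label{fig:C5}
\end{figure}

The general statement has the same proof.

\begin{lemma}\label{lem:blowup}
Let $\Gamma$ be a triangle-free graph on $M$ vertices with $\alpha(\Gamma)<k$. If $H$ contains $K_k$ and an $m$-robust subgraph $E$, then $r(K_1\vee H)>Mm$.
\end{lemma}

\begin{proof}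
Let $V(\Gamma)=\{1,\dots,M\}$ and take disjoint blocks $A_1,\dots,A_M$ of size $m$. Color the edges inside each block blue, and the edges between $A_i$ and $A_j$ blue if $ij\in E(\Gamma)$ and red otherwise. A red clique has at most one vertex in each block, and the indices of the blocks that it meets are independent in $\Gamma$. So there is no red $K_k$, hence no red $K_1\vee H$.

Suppose that there is a blue $K_1\vee H$ with apex $v\in A_i$. Then the blue neighborhood of $v$, which is the union of $A_i\setminus\{v\}$ and the blocks $A_j$ with $ij\in E(\Gamma)$, contains a blue copy of $E$. Let $X$ be the set of vertices of the copy in $A_i$; then $|X|\le m-1$. Since $\Gamma$ has no triangle, distinct neighbors $j,j'$ of $i$ are nonadjacent, so there is no blue edge between $A_j$ and $A_{j'}$. Thus each component of $E-X$ lies in one block and has at most $m$ vertices, contradicting robustness.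
\end{proof}

In Example~\ref{ex:C5} the bound $r(K_1\vee H)>10$ is weaker than the value $3\cdot6+1=19$ of Lemma~\ref{lem:chi}. Lemma~\ref{lem:blowup} wins only if $M$ grows faster than $k$ and $m$ is not much smaller than $|H|$. The first point is settled by a lower bound for the Ramsey number $r(K_3,K_k)$.

\begin{theorem}[Kim \cite{Kim}]\label{thm:kim}
There is $\kappa>0$ such that for every $k\ge2$ there is a triangle-free graph on at least $\kappa k^2/\log k$ vertices with independence number less than $k$.
\end{theorem}

The second point restricts $E$. A path on $n$ vertices is not $m$-robust for any $m>\sqrt n$: deleting the vertices in positions $m,2m,\dots$ removes at most $n/m<m$ vertices and leaves components with fewer than $m$ vertices. We need a sparse graph whose robustness is nearly linear in its size, and expanders provide it.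

\section{A clique glued to a subdivided expander}\label{sec:H}

For $S\subseteq V(Q)$ let $e(S,V(Q)\setminus S)$ be the number of edges of $Q$ with exactly one end in $S$. A graph is \emph{cubic} if all degrees are $3$.

\begin{theorem}[Bollob\'as \cite{Bol}]\label{thm:bol}
There are $h>0$ and $s_0$ such that for every even $s\ge s_0$ there is a simple cubic graph $Q_s$ on $s$ vertices with $e(S,V(Q_s)\setminus S)\ge h|S|$ whenever $|S|\le s/2$.
\end{theorem}

Fix such graphs $Q_s$ and put $\delta=h/13$. Taking $|S|=1$ shows $h\le3$, so $\delta\le3/13<1/2$. The graph $Q_s$ is connected, since otherwise its smallest component would have at most $s/2$ vertices and no edge leaving it.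

For the upper bound on $r(H)$ we shall have to find the sparse part of $H$ in a graph about which we know only its size and its independence number. Such a graph contains many small cliques, and we can join them by short paths, but we have no control over which cliques are joined directly by an edge. We therefore replace the edges of the expander by paths. Let $E_{s,L}$ be obtained from $Q_s$ by replacing each of its $3s/2$ edges by a path with $L$ internal vertices. The $s$ vertices of $Q_s$ are the \emph{branch vertices} and the others are \emph{subdivision vertices}. The graph $E_{s,L}$ is connected, has maximum degree $3$, and has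
\[
n=s+\tfrac32sL
\]
vertices; note that $s\ge n/(2L)$ when $L\ge2$. Fix a vertex $\rho$ of $E_{s,L}$, the \emph{root}, and let $H_{s,L,q}$ be the union of $E_{s,L}$ and a clique $K_q$ that share exactly the vertex $\rho$. This is a connected graph on $n+q-1$ vertices.

Subdividing does not reduce robustness measured against $s$.

\begin{lemma}\label{lem:robust}
If $X\subseteq V(E_{s,L})$ and $|X|\le\delta s$, then $E_{s,L}-X$ has a component with more than $s/2$ vertices. In particular $E_{s,L}$ is $\lfloor\delta s\rfloor$-robust when $\delta s\ge1$.
\end{lemma}

\begin{proof}
Write $Q=Q_s$ and $E=E_{s,L}$. First let $X'\subseteq V(Q)$ with $|X'|\le\delta s$, and suppose that all components of $Q-X'$ have at most $s/2$ vertices. Then some union $S$ of components has $s/4\le|S|\le s/2$. Indeed, if a component has at least $s/4$ vertices, take it. Otherwise add components one at a time until the size reaches $s/4$, which happens because $|Q-X'|\ge(1-\delta)s\ge s/4$; the final size is below $s/4+s/4$. Every edge leaving $S$ ends in $X'$, so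
\[
hs/4\le e(S,V(Q)\setminus S)\le3|X'|\le3hs/13<hs/4,
\]
a contradiction. So $Q-X'$ has a component with more than $s/2$ vertices.

Now let $X\subseteq V(E)$ with $|X|\le\delta s$. Form $X'\subseteq V(Q)$ from the branch vertices in $X$ and, for each subdivision vertex in $X$, one end of the edge of $Q$ that it subdivides. Then $|X'|\le|X|$. If $ab$ is an edge of $Q-X'$, the path that replaces it avoids $X$: neither $a$ nor $b$ is in $X$, and an internal vertex in $X$ would have put $a$ or $b$ in $X'$. Hence the large component of $Q-X'$ gives a connected subgraph of $E-X$ with more than $s/2$ branch vertices. The last statement follows from $s/2>\delta s$.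
\end{proof}

We now fix the parameters. For an integer $t\ge2$ put
\[
L(t)=\lceil20\log^2t\rceil .
\]
Let $k_0$ be such that every $k\ge k_0$ satisfies
\begin{equation}\label{eq:k0}
3L(4k)+3\le k,\qquad 4^{4k}\ge s_0,\qquad \delta\,4^{4k}\ge1 .
\end{equation}
Both Theorem~\ref{thm:main} and Theorem~\ref{thm:degen} will follow from the next proposition.

\begin{proposition}\label{prop:both}
There are constants $\gamma,c_0>0$ with the following property. Let $k\ge k_0$, $L=L(4k)$, let $s\ge4^{4k}$ be even, let $k\le q\le2k$, and put $H=H_{s,L,q}$ and $n=|E_{s,L}|$. Then
\[
\text{\textup{(a)}}\quad r(K_1\vee H)\ge c_0\,\frac{k^2n}{\log^3k},\qquad\qquad\text{\textup{(b)}}\quad r(H)\le\gamma kn .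
\]
\end{proposition}

\begin{proof}[Proof of \textup{(a)}]
Since $q\ge k$, the graph $H$ contains $K_k$, and by Lemma~\ref{lem:robust} it contains an $m$-robust subgraph with $m=\lfloor\delta s\rfloor\ge\delta s/2$. As $k\ge4$ we have $\log(4k)\le2\log k$, so $L\le21\log^2(4k)\le84\log^2k$ and $s\ge n/(2L)\ge n/(168\log^2k)$. Lemma~\ref{lem:blowup} and Theorem~\ref{thm:kim} give
\[
r(K_1\vee H)>\frac{\kappa k^2}{\log k}\cdot\frac\delta2\cdot\frac n{168\log^2k},
\]
so $c_0=\kappa\delta/336$ will do.
\end{proof}

Of the three logarithms in (a), one comes from Theorem~\ref{thm:kim} and two from the length of the subdivision. Part (b) is sharp up to the constant, since $r(H)>(k-1)(n-1)$ by Lemma~\ref{lem:chi}. It cannot hold without a hypothesis like $s\ge4^{4k}$, because $r(H)\ge r(K_k)\ge2^{(k-2)/2}$ by \eqref{eq:expdeg}. The next three sections prove (b).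

\section{Short paths in graphs of small independence number}\label{sec:paths}

Let $F$ be a graph with $\alpha(F)\le t$; later $t=4k$. To build $E_{s,L}$ in $F$ we have to join $3s/2$ prescribed pairs of vertices by paths of length at most about $L$, each avoiding everything used before. There are two obstacles. First, $F$ may be disconnected, for instance a disjoint union of $t$ cliques, so we must pass to a subgraph. Second, the paths must be short. Connectivity alone gives length at most $2t-1$, because alternate vertices of a shortest path of length $2t$ form an independent set of size $t+1$. With $L$ of order $k$, however, the proof of (a) would give only $kn/\log k$ up to a constant, which is below $r(H)$. We need paths much shorter than $t$.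

\begin{lemma}\label{lem:paths}
Let $t\ge2$ and $w\ge1$ be integers, and let $F$ be a graph with $\alpha(F)\le t$ and $|F|\ge8wt$. Then $F$ has an induced subgraph $F'$ with $|F'|\ge2w$ such that for every $U\subseteq V(F')$ with $|U|\le w$, any two vertices of $F'-U$ are joined in $F'-U$ by a path of length at most $19\log^2t$.
\end{lemma}

The hypothesis on $|F|$ is needed up to the constant: in a disjoint union of $t$ cliques of size $2w-1$, every induced subgraph on $2w$ or more vertices is disconnected.

Write $\alpha(S)$ for the independence number of the subgraph of $F$ induced on $S$. The idea is to take a minimal set $V'$ that is large compared with its independence number, in the sense that $|V'|\ge f(\alpha(V'))$ for a suitable increasing function $f$. If deleting $X$ splits $V'$ into $S$ and $S'$, then independent sets of the two sides combine, while minimality bounds the size of each side; this gives $|X|>f(a+b)-f(a)-f(b)$ with $a=\alpha(S)$ and $b=\alpha(S')$. For $f(a)=4wa-2w$ the right side is $2w$, which is high connectivity and no more. Adding a multiple of $a\log a$ makes the right side grow in proportion to $\min(a,b)$, hence to the size of the corresponding side. That is expansion,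 and expansion gives short paths. The coefficient $1/\log t$ of the new term keeps $f(t)\le8wt$.

\begin{proof}
Put $\lambda=1/\log t\le1$ and $f(a)=4wa(1+\lambda\log a)-2w$ for integers $a\ge1$. The function $f$ is increasing, $f(1)=2w$, and $f(a)\le8wa-2w$ for $a\le t$. Since $|F|\ge8wt\ge f(\alpha(F))$, there is a nonempty set $V'\subseteq V(F)$ that is minimal under inclusion subject to $|V'|\ge f(\alpha(V'))$. So every nonempty proper subset $S$ of $V'$ has $|S|<f(\alpha(S))$. Let $F'$ be the subgraph induced on $V'$. Then $|V'|\ge f(1)=2w\ge2$. For $z\in V'$, minimality gives $|V'|-1<f(\alpha(V'\setminus\{z\}))\le f(t)\le8wt-2w$, so $|V'|\le8wt$.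

\emph{Separations.} Let $V'$ be partitioned into $S$, $X$, $S'$, where $S$ and $S'$ are nonempty, there is no edge between them, and $a=\alpha(S)\le b=\alpha(S')$. We claim that
\begin{equation}\label{eq:sep}
|X|>2w+\tfrac\lambda2|S| .
\end{equation}
The union of an independent set in $S$ and one in $S'$ is independent, so $\alpha(V')\ge a+b$ and $|V'|\ge f(a+b)$. By minimality $|S|<f(a)$ and $|S'|<f(b)$. In $f(a+b)-f(a)-f(b)$ the linear terms cancel and the constants add up to $2w$, so
\[
|X|>f(a+b)-f(a)-f(b)=2w+4w\lambda\Big[a\log\frac{a+b}a+b\log\frac{a+b}b\Big]\ge2w+4w\lambda a,
\]
where we used $(a+b)/a\ge2$. Finally $|S|<f(a)<8wa$, that is, $4wa>|S|/2$.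

\emph{Distances.} Let $|U|\le w$ and let $x,y$ be vertices of $F'-U$. Let $B_p(x)$ be the set of vertices at distance at most $p$ from $x$ in $F'-U$, and define $B_{p'}(y)$ in the same way. Inequality \eqref{eq:sep} controls only the side with the smaller independence number, so we grow both balls and let $\alpha$ decide which one moves. Start with $p=p'=0$. As long as $B_p(x)$ and $B_{p'}(y)$ are disjoint and have no edge between them, increase by $1$ the radius of the ball with the smaller value of $\alpha$, breaking ties arbitrarily.

Consider a step at which the ball around $x$ grows, so $\alpha(B_p(x))\le\alpha(B_{p'}(y))$. Let $S=B_p(x)$, let $X=U\cup(B_{p+1}(x)\setminus B_p(x))$, and let $S'$ be the rest of $V'$. Every neighbor of a vertex of $S$ lies in $U\cup B_{p+1}(x)$, so there is no edge between $S$ and $S'$. The ball $B_{p'}(y)$ avoids $U$ and $S$ and has no neighbor in $S$, so it is contained in $S'$; hence $S'\ne\emptyset$ and $\alpha(S')\ge\alpha(S)$. Now \eqref{eq:sep} and $|U|\le w$ give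
\[
|B_{p+1}(x)|-|B_p(x)|>w+\tfrac\lambda2|B_p(x)| .
\]
The roles of $x$ and $y$ are symmetric, so the same holds when the ball around $y$ grows. Thus a ball that has reached radius $p\ge1$ has more than $w(1+\lambda/2)^{p-1}$ vertices, and $|V'|\le8wt$ gives $(1+\lambda/2)^{p-1}<8t$. By concavity $\log(1+u)\ge u$ for $0\le u\le1$, with equality at both ends, so $(p-1)\lambda/2<\log(8t)$, that is, $p<1+2\log(8t)\log t$. The radii are bounded, so the process stops. At that moment the balls meet or are joined by an edge, and the distance from $x$ to $y$ in $F'-U$ is at most
\[
p+p'+1<3+4\log(8t)\log t\le3+16\log^2t\le19\log^2t,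
\]
because $\log t\ge1$ and $\log(8t)=3+\log t\le4\log t$.
\end{proof}

\section{Embedding the subdivided graph}\label{sec:embed}

\begin{lemma}\label{lem:embed}
Let $t\ge2$ and $L=L(t)$ satisfy $3L+3\le t$, let $s\ge\max(4^t,s_0)$ be even, and let $n=|E_{s,L}|$. Every graph $F$ with $\alpha(F)\le t$ and $|F|\ge32nt$ contains $E_{s,L}$.
\end{lemma}

A disjoint union of $t$ cliques of size $n-1$ shows that the order $nt$ is necessary. Lemma~\ref{lem:paths} supplies paths of length \emph{at most} $19\log^2t$, while $E_{s,L}$ needs paths with \emph{exactly} $L$ internal vertices, three at each branch vertex. Placing each branch vertex in a private clique solves both problems: the clique offers three separate exits and spare vertices with which to lengthen a path (Figure~\ref{fig:route}). The proof uses only that $Q_s$ is cubic, not that it expands.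

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[fill=gray!15] (0,0) ellipse (2.3 and 0.95);
\draw[fill=gray!15] (7,0) ellipse (1.4 and 0.95);
\draw[thick] (-1.7,0)--(1.6,0)--(3,0.35)--(4,-0.35)--(5,0.35)--(6.3,0)--(7.7,0);
\foreach \x/\y in {-1.7/0,-0.9/0,-0.1/0,0.7/0,1.6/0,3/0.35,4/-0.35,5/0.35,6.3/0,7.7/0}{\fill (\x,\y) circle (2pt);}
\node at (-1.7,-0.3) {$z_i$}; \node at (-0.1,0.4) {from $R_{i,e}$}; \node at (1.5,-0.3) {$p_{i,e}$};
\node at (4,0.55) {$P_e$}; \node at (6.4,-0.3) {$p_{j,e}$}; \node at (7.7,-0.3) {$z_j$};
\node at (0,-1.25) {$T_i$}; \node at (7,-1.25) {$T_j$};
\end{tikzpicture}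
\caption{The path that represents an edge $e=ij$ of the cubic graph. The short path $P_e$ joins the port $p_{i,e}$ of the clique $T_i$ to the port $p_{j,e}$ of the clique $T_j$, and spare vertices of $T_i$ bring the number of vertices between $z_i$ and $z_j$ up to exactly $L$.}\label{fig:route}
\end{figure}

\begin{proof}
Write $Q=Q_s$, and note that $L\ge20$. Let $w=4n\ge6sL$. Then $|F|\ge8wt$, and Lemma~\ref{lem:paths} gives an induced subgraph $F'$ with $|F'|\ge2w\ge12sL$.

\emph{Host cliques.} We choose disjoint cliques $T_i$ $(i\in V(Q))$ of size $3L+4$ in $F'$, one after another. Before each choice fewer than $s(3L+4)\le4sL$ vertices are used, so at least $8sL\ge4^t$ vertices remain. They contain no independent set of size $t+1$, and $\binom{t+3L+3}t\le2^{t+3L+3}\le4^t$, so by \eqref{eq:ES} they contain a clique of size $3L+4$. Since $3L+4=1+3(1+L)$, we can partition $T_i$ into a vertex $z_i$ and, for each of the three edges $e$ of $Q$ at $i$, a \emph{port} $p_{i,e}$ and a set $R_{i,e}$ of $L$ spare vertices.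

\emph{Connections.} Process the edges $e=ij$ of $Q$ one at a time, choosing for each a path $P_e$ from $p_{i,e}$ to $p_{j,e}$ with at most $L$ vertices. When $e$ is processed, let $U$ consist of all vertices of the host cliques other than $p_{i,e}$ and $p_{j,e}$, together with the internal vertices of the paths chosen earlier. Those internal vertices lie outside the host cliques, so the two ports are not in $U$. Moreover $|U|\le4sL+\frac32sL\le w$. By Lemma~\ref{lem:paths} there is a path $P_e$ between the two ports in $F'-U$ with at most $19\log^2t+1\le20\log^2t\le L$ vertices. The paths $P_e$ are pairwise disjoint and meet the host cliques only in their own ends.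

\emph{The copy of $E_{s,L}$.} For $e=ij$, start at $z_i$, pass through $L-|P_e|$ vertices of $R_{i,e}$, follow $P_e$ from $p_{i,e}$ to $p_{j,e}$, and end at $z_j$. This is a path because $T_i$ and $T_j$ are cliques, and it has exactly $L$ internal vertices. For different edges $e$ these paths share no internal vertex, and no $z_l$ is internal to any of them. They form a copy of $E_{s,L}$ with branch vertices $z_i$.
\end{proof}

\section{The Ramsey number of the glued graph}\label{sec:rH}

A graph of maximum degree $3$ has Ramsey number linear in its size.

\begin{theorem}[Chv\'atal, R\"odl, Szemer\'edi and Trotter \cite{CRST}]\label{thm:CRST}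
There is an integer $\beta$ such that $r(E)\le\beta|E|$ for every graph $E$ of maximum degree at most $3$.
\end{theorem}

So monochromatic copies of $E=E_{s,L}$ and of $K_q$ are both easy to find. The difficulty is to find them in the same color and meeting exactly in the root. We cover most vertices by monochromatic cliques and reserve half of each clique, so that a copy of $E$ of the right color in the unreserved part completes itself. One round of this handles one color. Lemma~\ref{lem:embed} then produces cliques of the other color inside the unreserved part, and a second round handles that color as well.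

\begin{proof}[Proof of Proposition~\ref{prop:both}\textup{(b)}]
Consider a coloring of $K_{N_1}$ with no monochromatic $H$. We use one observation twice. \emph{Let $\mathcal T$ be a family of disjoint copies of $K_{4k}$ of one color, and let $Z$ consist of exactly $2k$ vertices from each member of $\mathcal T$. Then $Z$ contains no copy of $E$ of that color.} Indeed, the root $x$ of such a copy would lie in some $T\in\mathcal T$; the set $T\setminus Z$ has $2k\ge q-1$ vertices, none of them in the copy, and $q-1$ of them together with $x$ would complete a monochromatic $H$. This is where $q\le2k$ is used.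

\emph{First round.} Take a maximal family of disjoint monochromatic copies of $K_{4k}$. By \eqref{eq:ES} it misses fewer than $4^{4k}\le s\le n$ vertices. After swapping colors if necessary, the red members cover at least $(N_1-n)/2$ vertices. Let $W$ consist of $2k$ vertices from each red member. Then $|W|\ge(N_1-n)/4$, and $W$ contains no red $E$.

\emph{Second round.} Apply Lemma~\ref{lem:embed} with $t=4k$; its hypotheses hold by \eqref{eq:k0} and $s\ge4^{4k}$. The red graph on a subset of $W$ with at least $32n\cdot4k=128kn$ vertices does not contain $E$, so its independence number exceeds $4k$, and the subset contains a blue $K_{4k}$. Hence a maximal family of disjoint blue copies of $K_{4k}$ in $W$ misses fewer than $128kn$ vertices of $W$. Let $W'$ consist of $2k$ vertices from each member, so that $|W'|\ge(|W|-128kn)/2$. Then $W'$ contains no blue $E$ by the observation, and no red $E$ because $W'\subseteq W$. Theorem~\ref{thm:CRST} gives $|W'|<\beta n$.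

Therefore $|W|<128kn+2\beta n$ and $N_1\le n+4|W|<(1+512k+8\beta)n\le\gamma kn$ with $\gamma=513+8\beta$. As $\gamma kn$ is an integer, $r(H)\le\gamma kn$.
\end{proof}

\section{Choice of parameters}\label{sec:final}

By Proposition~\ref{prop:both}, every graph $H$ covered by it satisfies
\begin{equation}\label{eq:ratio}
\frac{r(K_1\vee H)}{r(H)}\ge\frac{c_0}\gamma\cdot\frac k{\log^3k}.
\end{equation}
For a given number of vertices we take $k$ as large as the condition $s\ge4^{4k}$ allows, up to a constant. The size of $E_{s,L}$ moves in steps of $3L+2$ as $s$ runs over even integers, and the freedom $k\le q\le2k$ in the size of the clique fills the gaps.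

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N$ be so large that $k=\lfloor\frac1{16}\log N\rfloor\ge k_0$ and $4\log N\le N^{1/2}$. Put $L=L(4k)$, so $L\le k\le\log N$ by \eqref{eq:k0}. Let $s$ be the largest even integer with $s+\frac32sL+k-1\le N$, and put $n=s+\frac32sL$ and $q=N-n+1$. Then $q\ge k$. By maximality $n+2+3L+k-1>N$, so $q<k+3L+2\le2k$ by \eqref{eq:k0}. Hence $n=N-q+1\ge N-2k\ge N/2$ and
\[
s\ge\frac n{2L}\ge\frac N{4L}\ge N^{1/2}\ge2^{8k}=4^{4k}.
\]
So Proposition~\ref{prop:both} applies to $H=H_{s,L,q}$, a connected graph on $n+q-1=N$ vertices. Part (b) gives $r(H)\le\gamma kn\le\frac\gamma{16}N\log N$. Since $k\ge\frac1{32}\log N$ and $\log k\le\log\log N$, inequality \eqref{eq:ratio} gives the second bound with $c=c_0/(32\gamma)$.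
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:degen}]
Let $d\ge k_0$, put $k=q=d+1$ and $L=L(4k)$, and let $s\ge4^{4k}$ be even. The graph $H=H_{s,L,k}$ contains $K_k$, so its degeneracy is at least $k-1$. A subgraph of minimum degree at least $k$ could not use a clique vertex other than $\rho$, as these have degree $k-1$ in $H$; it would then lie in $E_{s,L}$, whose degrees are at most $3<k$. So the degeneracy is exactly $k-1=d$. Since $k>d$ and $\log k\le2\log d$, inequality \eqref{eq:ratio} gives $r(K_1\vee H)/r(H)\ge c\,d/\log^3d$ with $c=c_0/(8\gamma)$. Different values of $s$ give graphs with different numbers of vertices.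
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bol} Bollob\'as, 1988.

\bibitem{CRST} Chv\'atal, R\"odl, Szemer\'edi and Trotter, 1983.

\bibitem{Kim} Kim, 1995.

\bibitem{Wig} Yuval Wigderson, ``Ramsey numbers upon vertex deletion'', arXiv:2208.11181 (2022).

\end{thebibliography}
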